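\title{The conformal dimension of the boundary of a dodecahedral building of intermediate thickness}

\begin{abstract}
Let $W_D$ be the group generated by the reflections in the faces of the regular right-angled dodecahedron of $\mathbb H^3$, and let $\Delta_{\mathrm{int}}$ be a building of type $W_D$ in which all panels of one type have the same finite thickness $q\ge 3$ and all other panels are thin. We prove that the Ahlfors regular conformal dimension of $\partial\Delta_{\mathrm{int}}$ is strictly greater than $2$. More generally, let $P$ be a compact right-angled polytope in $\mathbb H^n$, $n\ge3$, and let $\Delta$ be a building modeled on $P$ in which, for each type $s$, all panels of type $s$ have the same finite thickness $q_s$. Then the conformal dimension of $\partial\Delta$ equals $n-1$ if and only if every $q_s$ equals $2$, and we bound it from both sides in terms of a weighted Poincar\'e series. The proof is a length--volume argument for a family of parallel segments of $\partial\mathbb H^n$, carried into $\partial\Delta$ by a randomly chosen apartment.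
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $D$ be the regular right-angled dodecahedron in real hyperbolic space $\mathbb H^3$, and let $W_D$ be the group generated by the set $S$ of the twelve reflections $s_F$ in the faces $F$ of $D$. It is a right-angled Coxeter group, with relations $s_F^2=1$, and $(s_Fs_{F'})^2=1$ when $F$ and $F'$ are adjacent. The images of $D$ under $W_D$ tile $\mathbb H^3$.

A building is a branched version of such a tiling. Let $(W,S)$ be a Coxeter system; a word in $S$ is \emph{reduced} if no shorter word represents the same element of $W$. A \emph{building of type $(W,S)$} is a set $\mathcal C$ of \emph{chambers}, together with a partition of $\mathcal C$, for each $s\in S$, into \emph{$s$-panels} having at least two elements each, and a map $d_W\colon\mathcal C\times\mathcal C\to W$ with the following property: for every reduced word $s_1\cdots s_k$, one has $d_W(x,y)=s_1\cdots s_k$ if and only if there is a \emph{gallery of type $s_1\cdots s_k$} from $x$ to $y$, that is, a sequence $x=x_0,x_1,\dots,x_k=y$ in which $x_{i-1}$ and $x_i$ are distinct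 chambers of one $s_i$-panel. The \emph{thickness} of a panel is the number of its chambers, and a panel is \emph{thin} if its thickness is $2$. The group $W$ itself, with $s$-panels $\{w,ws\}$ and $d_W(w,w')=w^{-1}w'$, is a building with thin panels; for $W=W_D$ it is the tiling above.

A building has \emph{intermediate thickness} if, for one type $s_0\in S$ and some $q\ge3$, all $s_0$-panels have thickness $q$ and all panels of the other types are thin. Let $\Delta_{\mathrm{int}}$ be a building of type $(W_D,S)$ of intermediate thickness, with $q<\infty$. Its Davis realization, a geodesic space made of one compact cell for each chamber, is hyperbolic in the sense of Gromov, and its boundary $\partial\Delta_{\mathrm{int}}$ carries a \emph{visual metric}: a metric comparable, up to multiplicative constants, to $a^{-(\eta|\eta')_o}$ for some $a>1$. Here $(x|y)_o=\frac12\bigl(d(o,x)+d(o,y)-d(x,y)\bigr)$ is the Gromov product at a base point $o$, extended to boundary points by taking limits. It measures how long the rays from $o$ to $\eta$ and to $\eta'$ travel together.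

A visual metric depends on choices, but only up to quasisymmetry. Two metrics $d$ and $\theta$ on a set $Z$ are \emph{quasisymmetrically equivalent} if they define the same topology and there is a homeomorphism $\tau$ of $[0,\infty)$ such that
\begin{equation}\label{eq:qs}
\frac{\theta(x,y)}{\theta(x,z)}\le\tau\Bigl(\frac{d(x,y)}{d(x,z)}\Bigr)\qquad\text{for all }x,y,z\in Z,\ z\ne x .
\end{equation}
The condition controls relative distances, so it keeps balls roughly round while allowing their sizes to change. A metric $\theta$ on a compact space $Z$ is \emph{Ahlfors $Q$-regular} if there are a Borel measure $\mu$ and a constant $C_\mu\geq1$ with $C_\mu^{-1}r^Q\le\mu(B_\theta(x,r))\le C_\mu r^Q$ for all $x\in Z$ and $0<r\le\operatorname{diam}_\theta Z$; then $\mu$ is comparable to the $Q$-dimensional Hausdorff measure and $Q$ is the Hausdorff dimension of $(Z,\theta)$. The \emph{conformal dimension} $\operatorname{Confdim}(Z,d)$ is the infimum of the numbers $Q$ for which some Ahlfors $Q$-regular metric is quasisymmetrically equivalent to $d$. For the boundary of a hyperbolic space, $d$ is a visual metric.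

The following question is posed in \cite{Clais}: \emph{is the conformal dimension of $\partial\Delta_{\mathrm{int}}$ equal to $2$?} We prove that it is not: for every finite $q\ge3$ it is strictly greater than $2$.

\subsection{Results}\label{sub:results}

The proof uses nothing special about the dodecahedron, and we work in the following setting. Let $n\ge3$, let $P\subset\mathbb H^n$ be a compact right-angled polytope, let $S$ be the set of reflections in its codimension-one faces, with $P_s$ the face fixed by $s$, and let $W$ be the group generated by $S$. Let $(q_s)_{s\in S}$ be integers with $2\le q_s<\infty$, and let $\Delta$ be the building of type $(W,S)$ in which, for each $s\in S$, \emph{every} $s$-panel has thickness $q_s$; it exists and is unique up to isomorphism (fact (F3) in Section~\ref{sec:building}). Unless stated otherwise, we assume that $q_{s_0}\ge3$ for some $s_0\in S$; we fix such an $s_0$ and put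
\[
b=q_{s_0}-1\ge2 .
\]
The building $\Delta_{\mathrm{int}}$ is the case $n=3$, $P=D$, $q_{s_0}=q$ and $q_s=2$ for $s\ne s_0$.

\begin{theorem}\label{thm:A}
There is an integer $N\ge1$, depending only on $P$ and $s_0$, such that
\[
\operatorname{Confdim}(\partial\Delta)\ \ge\ 1+\frac1{t_0}\ >\ n-1,
\]
where $t_0\in\bigl(0,\frac1{n-2}\bigr)$ is the unique positive solution of $2^{(n-2)N(1+t)}=2^{(n-1)N}-1+b^{-t}$. In particular,
\[
\operatorname{Confdim}(\partial\Delta_{\mathrm{int}})\ \ge\ 1+\frac1{t_0}\ >\ 2,\qquad\text{where } 2^{N(1+t_0)}=4^N-1+(q-1)^{-t_0}.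
\]
\end{theorem}

The second result takes all the thicknesses into account. For $w\in W$ with reduced word $s_1\cdots s_k$, put $\omega(w)=\prod_{i=1}^k(q_{s_i}-1)$; this does not depend on the reduced word, and it will turn out to be the number of chambers of $\Delta$ at $W$-distance $w$ from a given chamber. Fix a point $o$ in the interior of $P$. For $t\in\mathbb R$, let $\delta(t)$ be the infimum of the $\sigma\in\mathbb R$ for which the series
\begin{equation}\label{eq:series}
\sum_{w\in W}\omega(w)^{-t}e^{-\sigma d(o,wo)}
\end{equation}
converges.

\begin{theorem}\label{thm:B}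
The equation $\delta(t)=(n-2)(1+t)$ has a unique solution $t_*>0$. It satisfies $t_*<\frac1{n-2}$, and
\[
n-1\ <\ 1+\frac1{t_*}\ \le\ \operatorname{Confdim}(\partial\Delta)\ \le\ \delta(-1).
\]
Consequently, for an arbitrary family $(q_s)_{s\in S}$ of integers $2\le q_s<\infty$, the building $\Delta$ whose $s$-panels all have thickness $q_s$, for each $s\in S$, satisfies $\operatorname{Confdim}(\partial\Delta)=n-1$ if and only if $q_s=2$ for every $s\in S$.
\end{theorem}

We do not determine the exact value of the conformal dimension.

\subsection{Why \texorpdfstring{$2$}{2} is a reasonable guess, and why it fails}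

The Hausdorff dimension of a separable metric space is at least its topological dimension. Quasisymmetrically equivalent metrics have the same topology, so a compact space that contains a $k$-dimensional cube or sphere has conformal dimension at least $k$; we call this the \emph{topological bound}. The boundary $\partial\Delta_{\mathrm{int}}$ contains $2$-spheres, the boundaries of the copies of $\mathbb H^3$ in the building, so its conformal dimension is at least $2$, and the question is whether branching along one of the twelve types of faces forces it up.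

Two simple cases suggest that it might not. First, branching alone costs nothing. On the Cantor set $\{1,\dots,b\}^{\mathbb N}$, the boundary of a tree, let $d_a(x,y)=a^{-k}$, where $k$ is the first index at which $x$ and $y$ differ. For all $a>1$ these are metrics; they are powers of one another, hence quasisymmetrically equivalent; and $d_a$ is Ahlfors regular of dimension $\log b/\log a$, which tends to $0$ as $a\to\infty$. Second, three half-spaces of the tiled $\mathbb H^3$ glued along one plane form a building with panels of thickness $3$ whose boundary has conformal dimension $2$ (Example~\ref{ex:three}). One may hope to shrink the branching directions of $\partial\Delta_{\mathrm{int}}$ as in the Cantor set while leaving the spheres nearly round.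

The obstruction is that the curves of a sphere cannot be shrunk to length zero, and in $\partial\Delta_{\mathrm{int}}$ they can be spread out at every scale and near every point. The building folds onto $\mathbb H^3$, and above a dodecahedron separated from $D$ by $\nu$ walls of type $s_0$ lie $(q-1)^\nu$ chambers. A random copy of $\mathbb H^3$ in the building passes through each of them with probability only $(q-1)^{-\nu}$. We carry a family of parallel segments of $\partial\mathbb H^3$ into $\partial\Delta_{\mathrm{int}}$ by such a random copy and apply H\"older's inequality. The gain over the exponent $2$ comes from the fact that $\nu$ grows linearly with the scale, except on an exponentially small proportion of cells.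

Section~\ref{sec:model} isolates this argument in two lemmas and carries it out on a model space. Section~\ref{sec:building} constructs the random copies of $\mathbb H^n$, Section~\ref{sec:cubes} finds $s_0$-walls at every scale, and Sections~\ref{sec:A} and~\ref{sec:B} prove the theorems. Section~\ref{sec:hyp} discusses the hypotheses.

\section{Length, volume and branching}\label{sec:model}

\subsection{Two lemmas}

A lower bound for the conformal dimension must hold for every regular metric $\theta$ equivalent to $d$. We use only two properties of $\theta$: a volume bound from above and a length bound from below.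

\begin{lemma}\label{lem:energy}
Let $(Z,d)$ be a compact metric space with at least two points and let $\theta$ be an Ahlfors $Q$-regular metric quasisymmetrically equivalent to $d$.
\begin{enumerate}
\item[(a)] For all $K\ge1$ and $M_1\ge1$ there is $M<\infty$ with the following property. Let $\ell>0$, and let $(O_i,\eta_i)$ be a finite family with $\eta_i\in O_i\subset Z$ and $\operatorname{diam}_dO_i\le K\ell$, such that each point of $Z$ lies in $B_d(\eta_i,\ell)$ for at most $M_1$ indices $i$. Then $\sum_i(\operatorname{diam}_\theta O_i)^Q\le M$.
\item[(b)] For every $\kappa_0>0$ there is $\kappa>0$ such that $d(x,y)\ge\kappa_0$ implies $\theta(x,y)\ge\kappa$.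
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\tau$ be as in \eqref{eq:qs}. Taking $y=z$ there gives $\tau(1)\ge1$, so $\tau(K)\ge1$. Fix $i$, let $L=\operatorname{diam}_\theta O_i$ and suppose $L>0$. Choose $y\in O_i$ with $\theta(\eta_i,y)\ge L/3$. If $d(\eta_i,z)\ge\ell$, then $d(\eta_i,y)\le K\ell\le Kd(\eta_i,z)$, and \eqref{eq:qs} gives $\theta(\eta_i,z)\ge\theta(\eta_i,y)/\tau(K)\ge L/(3\tau(K))$. Hence $B_d(\eta_i,\ell)$ contains $B_\theta(\eta_i,L/(3\tau(K)))$, whose radius is at most $\operatorname{diam}_\theta Z$, and so $\mu(B_d(\eta_i,\ell))\ge c L^Q$ with $c=C_\mu^{-1}(3\tau(K))^{-Q}$. This also holds if $L=0$. Summing over $i$ gives $c\sum_i(\operatorname{diam}_\theta O_i)^Q\le M_1\mu(Z)$, and $\mu(Z)<\infty$ because finitely many balls cover $Z$.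

(b) The function $\theta$ is continuous and positive on the compact set $\{(x,y):d(x,y)\ge\kappa_0\}$.
\end{proof}

The next lemma plays the two bounds against each other. One should think of $\mathcal Q$ as a grid of small cubes, of $E_c$ as the set of cells of $Z$ lying above the cube $c$, of $\lambda$ as the $\theta$-diameter of a cell, and of $f$ as a random copy of the grid in $Z$.

\begin{lemma}\label{lem:holder}
Let $\mathcal Q$ be a finite set partitioned into $J$ subsets, called columns. For each $c\in\mathcal Q$ let $E_c$ be a finite nonempty set with $\omega_c$ elements, and let $\lambda(c,e)\ge0$ for $e\in E_c$. Let $f$ be a random element of $\prod_{c}E_c$ such that $f(c)$ is uniformly distributed on $E_c$ for each $c$. Suppose that $\sum_{c\in\mathcal A}\lambda(c,f(c))\ge\kappa>0$ for every column $\mathcal A$ and every value taken by $f$. Then for $Q>1$ and $t=\frac1{Q-1}$,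
\[
(J\kappa)^{1+t}\ \le\ \Bigl(\sum_{c\in\mathcal Q}\sum_{e\in E_c}\lambda(c,e)^Q\Bigr)^{t}\ \sum_{c\in\mathcal Q}\omega_c^{-t}.
\]
\end{lemma}

\begin{proof}
Summing the hypothesis over the columns and taking expectations gives
$J\kappa\le\sum_{c}\sum_{e\in E_c}\omega_c^{-1}\lambda(c,e)$. The exponent conjugate to $Q$ is $1+t$, so H\"older's inequality bounds the right side by
\[
\Bigl(\sum_{c,e}\lambda(c,e)^Q\Bigr)^{1/Q}\Bigl(\sum_c\omega_c\cdot\omega_c^{-(1+t)}\Bigr)^{1/(1+t)} .
\]
Raise to the power $1+t$ and use $(1+t)/Q=t$.
\end{proof}

No independence between the $f(c)$ is required. This matters, because the values $f(c)$ must fit together into a continuous copy of the grid and are therefore strongly correlated.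

Suppose that $\mathcal Q$ is the grid of side $\ell$ in $[0,1]^{n-1}$, so that $J=\ell^{-(n-2)}$, and that $\kappa$ and a bound $M$ for the sum of the $\lambda^Q$ do not depend on $\ell$. If $\omega_c=1$ for all $c$, the lemma gives $\kappa^{1+t}\ell^{-(n-2)(1+t)}\le M^t\ell^{-(n-1)}$; letting $\ell\to0$ we get $t\le\frac1{n-2}$, that is, $Q\ge n-1$. To improve the exponent, $\sum_c\omega_c^{-t}$ must be smaller than the number $\ell^{-(n-1)}$ of cubes by a power of $\ell$; bounded branching does not achieve this.

\subsection{A model: the square with multiple centers}\label{sub:model}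

Here is a space in which the whole argument can be carried out by hand. Divide a square into nine, replace the middle square by $b\ge1$ copies glued along their boundaries, and repeat in each of the $8+b$ smaller squares.

Precisely, let $I=[0,1]^2$ with the maximum norm, and let $\mathcal Q_m$ be the set of the $9^m$ closed squares of side $\ell=3^{-m}$ of the triadic grid. A square is \emph{central} if it is the middle one of the nine children of its parent. A \emph{coloring} is a map $\chi$ from the set $\mathcal D$ of central squares to $\{1,\dots,b\}$. For $A\in\mathcal D$ let $\phi_A(x)$ be the distance from $x$ to $\mathbb R^2\setminus A$, and put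
\[
d\bigl((x,\chi),(y,\chi')\bigr)=\max\Bigl\{|x-y|,\ \sup_{A:\ \chi(A)\ne\chi'(A)}\bigl(\phi_A(x)+\phi_A(y)\bigr)\Bigr\}.
\]
This is a pseudometric. Indeed, for each $A$ send $(x,\chi)$ to the point at distance $\phi_A(x)$ from the origin on ray number $\chi(A)$ of a star with $b$ rays; then $d$ is the supremum of $|x-y|$ and of the distances in these stars, since for $\chi(A)=\chi'(A)$ the distance in the star is $|\phi_A(x)-\phi_A(y)|\le|x-y|$. Let $Z_b$ be the associated metric space. Since $\phi_A\le3^{-m}/2$ for $A\in\mathcal Q_m$, the pseudometric $d$ is continuous on the compact product $I\times\{1,\dots,b\}^{\mathcal D}$, so $Z_b$ is compact. Each $f_\chi\colon x\mapsto(x,\chi)$ is an isometric embedding of $I$ in $Z_b$.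

For $c\in\mathcal Q_m$ let $G(c)$ be the number of central squares containing $c$, let $E_c$ be the set of the $b^{G(c)}$ colorings of these squares, and for $e\in E_c$ let the \emph{cell} $O(c,e)$ be the compact set of points $(x,\chi)$ with $x\in c$ and $\chi$ extending $e$. Let $\theta$ be Ahlfors $Q$-regular and quasisymmetrically equivalent to $d$. The topological bound gives $Q\ge2$; put $t=\frac1{Q-1}$ and $\lambda(c,e)=\operatorname{diam}_\theta O(c,e)$.

\emph{Volume.} A central square $A$ not containing $c$ either has interior disjoint from $c$, so that $\phi_A=0$ on $c$, or belongs to a later generation, so that $\phi_A\le\ell/6$. Hence $\operatorname{diam}_dO(c,e)\le\ell$. Let $\eta_{c,e}=(z_c,\chi)$, with $z_c$ the center of $c$ and $\chi$ extending $e$. Two distinct pairs give points at distance at least $\ell$: either $|z_c-z_{c'}|\ge\ell$, or $c=c'$ and the colorings differ on some $A\supset c$, for which $2\phi_A(z_c)\ge\ell$. The balls $B_d(\eta_{c,e},\ell/2)$ are therefore disjoint, and Lemma~\ref{lem:energy}(a) gives $\sum\lambda(c,e)^Q\le M$ with $M$ independent of $m$.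

\emph{Length.} There are $J=3^m$ columns of squares. In a column $c_1,\dots,c_{3^m}$, take the points $\xi_j=(x,j\ell)$, $0\le j\le 3^m$, of a vertical segment, so that $\xi_{j-1},\xi_j\in c_j$. For any $\chi$, the points $f_\chi(\xi_{j-1})$ and $f_\chi(\xi_j)$ lie in the cell over $c_j$ determined by $\chi$, and the two extreme points are at $d$-distance $1$. By the triangle inequality and Lemma~\ref{lem:energy}(b), the $\theta$-diameters of these cells add up to at least some $\kappa>0$ independent of $m$, of the column and of $\chi$.

\emph{Count.} A square $c$ has eight children $c'$ with $G(c')=G(c)$ and one with $G(c')=G(c)+1$, so $\sum_{c\in\mathcal Q_m}b^{-tG(c)}=(8+b^{-t})^m$.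

Choose the colors independently and uniformly, and let $f(c)\in E_c$ be the restriction of $\chi$. Lemma~\ref{lem:holder} gives $(3^m\kappa)^{1+t}\le M^t(8+b^{-t})^m$ for all $m$, hence $3^{1+t}\le8+b^{-t}$. For $b=1$ this says $Q\ge2$. For $b\ge2$ the increasing function $3^{1+t}-8-b^{-t}$ is negative at $t=0$ and positive at $t=1$, so $t\le t_b$, where $t_b<1$ is its zero, and $Q\ge1+1/t_b>2$. For $b=3$ the number $u=3^{t_3}$ solves $3u^2-8u-1=0$, so $3^{t_3}=(4+\sqrt{19})/3<3$.

Finally, $d$ itself is regular. Each cell is the union of $8+b$ cells of the next generation; let $\mu$ be the law of the limit point of a nested sequence of cells in which each child is chosen with probability $\frac1{8+b}$. A ball of radius greater than $\ell$ contains a cell of generation $m$ and so has mass at least $(8+b)^{-m}$. An open ball of radius $\ell$ about $(x,\chi)$ meets at most $9b$ cells $O(c,e)$ of generation $m$: there are at most nine squares $c$, and if $A\supsetneq A'\supset c$ are central, then $A$ contains the parent of $A'$, so $\phi_A\ge\ell$ on $c$ and $e(A)=\chi(A)$; only the color of the smallest central square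 containing $c$ is free. Such a ball has mass at most $9b(8+b)^{-m}$. Thus
\[
2<1+\frac1{t_b}\le\operatorname{Confdim}(Z_b)\le\log_3(8+b)\qquad(b\ge2).
\]

In the building, the central squares become the round balls of $\partial\mathbb H^n$ bounded by $s_0$-walls, the colorings become colorings of walls, and the cells become shadows of chambers. Three things have to be supplied: isometric sections $f_\chi$ that hit the chambers above a given one uniformly, an $s_0$-wall inside every cube of a grid at a comparable scale, and the volume bound for shadows.

\section{The building and its random apartments}\label{sec:building}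

\subsection{Walls and normal forms}

For $T\subset S$ let $W_T$ be the subgroup generated by $T$, and for $x\in P$ let $T(x)=\{s\in S:x\in P_s\}$. We write $|w|$ for the length of a reduced word of $w$. We use the following facts.

\begin{enumerate}
\item[(F1)] (Poincar\'e.) $(W,S)$ is a right-angled Coxeter system, the polytopes $wP$ form a locally finite tiling of $\mathbb H^n$, and $(w,x)\mapsto wx$ identifies $\mathbb H^n$ with $(W\times P)/\!\sim$, where $(w,x)\sim(w',x')$ if and only if $x=x'$ and $w^{-1}w'\in W_{T(x)}$.
\item[(F2)] (Tits.) Two reduced words of the same $w\in W$ differ by a sequence of \emph{swaps}, exchanges of two consecutive commuting letters.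
\item[(F3)] (Haglund--Paulin, Davis.) A building of type $(W,S)$ in which every $s$-panel has thickness $q_s$, for each $s$, is unique up to isomorphism. It is realized by the graph product $\Gamma$ of the groups $\Gamma_s=\mathbb Z/q_s$, that is, the quotient of their free product by the relations that $\Gamma_s$ and $\Gamma_{s'}$ commute when $s$ and $s'$ commute in $W$: the chambers are the elements of $\Gamma$ and the $s$-panels are the cosets $g\Gamma_s$.
\item[(F4)] (Green.) Put $\Gamma_s^*=\Gamma_s\setminus\{1\}$. A \emph{reduced expression} of $g\in\Gamma$ is an equality $g=g_1\cdots g_k$ with $g_i\in\Gamma_{s_i}^*$ and $s_1\cdots s_k$ a reduced word of $W$, called its \emph{type}; the $g_i$ are its \emph{syllables}. Every $g\in\Gamma$ has a reduced expression, and two reduced expressions of $g$ differ by swaps of consecutive syllables of distinct commuting types.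
\end{enumerate}

A \emph{wall} is the hyperplane fixed by a conjugate $wsw^{-1}$ of some $s\in S$. The abelianization of $W$ is $(\mathbb Z/2)^S$, so distinct elements of $S$ are not conjugate, and each wall has a well-defined \emph{type} $s$; we then call it an $s$-wall. The face $wP_s$ of $wP$ lies in the $s$-wall of $wsw^{-1}$. Walls form a locally finite $W$-invariant family and do not meet the interior of any $wP$. For a reduced word $w=s_1\cdots s_k$, let $H_i$ be the wall of $(s_1\cdots s_{i-1})s_i(s_1\cdots s_{i-1})^{-1}$, of type $s_i$. A standard property of reflection groups is that $H_1,\dots,H_k$ are distinct and are exactly the walls separating $P$ from $wP$; we call them the \emph{walls of the word}. By (F2), $\omega(w)$ and the number $\nu(w)$ of indices $i$ with $s_i=s_0$ depend only on $w$. The number $\nu(w)$ counts the $s_0$-walls separating $P$ from $wP$, and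
\begin{equation}\label{eq:omeganu}
\omega(w)\ge b^{\nu(w)} .
\end{equation}

\subsection{The space \texorpdfstring{$X$}{X} and its folding onto \texorpdfstring{$\mathbb H^n$}{Hn}}

We realize $\Delta$ by imitating (F1). For $T\subset S$ let $\Gamma_T$ be the subgroup generated by the $\Gamma_s$, $s\in T$, and let $X=(\Gamma\times P)/\!\sim$, where $(g,x)\sim(g',x')$ if and only if $x=x'$ and $g^{-1}g'\in\Gamma_{T(x)}$. The image of $\{g\}\times P$ is the \emph{chamber $g$} of $X$. Each $y\in X$ has a well-defined image $\bar y$ in $P$. A \emph{chain} is a sequence $y_0,\dots,y_j$ in which any two consecutive points lie in a common chamber, its \emph{length} is $\sum_id_{\mathbb H^n}(\bar y_{i-1},\bar y_i)$, and $d(y,y')$ is the infimum of the lengths of chains from $y$ to $y'$. This is a pseudometric, invariant under the action of $\Gamma$ by left multiplication. We write $o$ for the point $(1,o)$, so that $go=(g,o)$.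

The same formula on $(W\times P)/\!\sim$ gives the hyperbolic distance: a chain is at least as long as the distance between its ends, and a geodesic segment is cut by finitely many walls into pieces each lying in one $wP$. Note also that a well-defined map of the form $(g,x)\mapsto(\phi(g),x)$ between two such spaces sends chains to chains of the same length, so it is $1$-Lipschitz. We construct maps of this form in both directions between $X$ and $\mathbb H^n$.

For $g\in\Gamma$ with a reduced expression of type $s_1\cdots s_k$, put $\pi(g)=s_1\cdots s_k\in W$. This is well defined by (F4).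

\begin{lemma}\label{lem:pi}
\begin{enumerate}
\item[(a)] If $g\in\Gamma$ and $h\in\Gamma_s^*$, then $\pi(gh)\in\{\pi(g),\pi(g)s\}$.
\item[(b)] The map $(g,x)\mapsto(\pi(g),x)$ defines a $1$-Lipschitz map $\pi\colon X\to\mathbb H^n$ with $\pi(o)=o$.
\item[(c)] If $s_1\cdots s_k$ is a reduced word of $w$, then $(g_1,\dots,g_k)\mapsto g_1\cdots g_k$ is a bijection from $\prod_i\Gamma_{s_i}^*$ onto $\pi^{-1}(w)\subset\Gamma$. In particular, $\pi^{-1}(w)$ has $\omega(w)$ elements.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose first that $g$ has a reduced expression $g_1\cdots g_{k-1}\gamma$ with $\gamma\in\Gamma_s^*$. If $\gamma h\ne1$, then $g_1\cdots g_{k-1}(\gamma h)$ is a reduced expression of $gh$ of the same type, and $\pi(gh)=\pi(g)$. If $\gamma h=1$, then $gh=g_1\cdots g_{k-1}$ and $\pi(gh)=\pi(g)s$. Suppose next that no reduced expression of $g$ ends in $\Gamma_s^*$, and let $g_1\cdots g_k$ be one, of type $s_1\cdots s_k$. Then $s_1\cdots s_ks$ is reduced. Otherwise $|\pi(g)s|=k-1$, so $\pi(g)$ has a reduced word ending in $s$; by (F2) it is obtained from $s_1\cdots s_k$ by swaps, and the same swaps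 applied to the $g_i$ give a reduced expression of $g$ ending in $\Gamma_s^*$. Hence $\pi(gh)=\pi(g)s$.

(b) If $g^{-1}g'\in\Gamma_T$, then $g'=gh_1\cdots h_j$ with each $h_i$ in some $\Gamma_s^*$, $s\in T$, and $j$ applications of (a) give $\pi(g)^{-1}\pi(g')\in W_T$. So the map respects the two equivalence relations.

(c) If $\pi(g)=w$, the type of a reduced expression of $g$ is a reduced word of $w$. By (F2), swaps turn it into $s_1\cdots s_k$, and the same swaps on the syllables give an expression of $g$ of type $s_1\cdots s_k$; this proves surjectivity. A swap never exchanges two syllables of the same type, so for each $s$ the ordered list of syllables of type $s$ is the same in all reduced expressions of $g$. Two reduced expressions of $g$ with the same type word therefore coincide, which proves injectivity.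
\end{proof}

A gallery of type $s_1\cdots s_k$ from $g$ to $g'$ is the same as an equality $g^{-1}g'=g_1\cdots g_k$ with $g_i\in\Gamma_{s_i}^*$. By (c), the $W$-distance of $\Delta$ is therefore $d_W(g,g')=\pi(g^{-1}g')$.

\subsection{Colorings of walls}

To lift $\mathbb H^n$ to $X$, one must choose, each time a gallery from $P$ crosses a wall of type $s$, one of the $q_s-1$ chambers on the other side. Different galleries from $P$ to $wP$ cross the same walls in different orders, and the choices must lead to the same chamber. They do if the choice depends only on the wall.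

A \emph{coloring} $\chi$ assigns to each wall $H$, of type $s$, an element $\chi(H)\in\Gamma_s^*$. For a reduced word $w=s_1\cdots s_k$ with walls $H_1,\dots,H_k$, put $f_\chi(w)=\chi(H_1)\cdots\chi(H_k)$. This does not depend on the word. Indeed, let $s_i$ and $s_{i+1}$ commute and let $v=s_1\cdots s_{i-1}$. Then $H_i$ and $H_{i+1}$ are the walls of $vs_iv^{-1}$ and $vs_is_{i+1}s_iv^{-1}=vs_{i+1}v^{-1}$, so the swap of $s_i$ and $s_{i+1}$ exchanges $H_i$ and $H_{i+1}$ and leaves the other walls unchanged, while $\chi(H_i)$ and $\chi(H_{i+1})$ commute in $\Gamma$.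

\begin{lemma}\label{lem:sections}
\begin{enumerate}
\item[(a)] For all $v\in W$ and $s\in S$ we have $\pi(f_\chi(v))=v$ and $f_\chi(vs)\in f_\chi(v)\Gamma_s^*$.
\item[(b)] The map $(w,x)\mapsto(f_\chi(w),x)$ defines an isometric embedding $f_\chi\colon\mathbb H^n\to X$ with $f_\chi(o)=o$ and $\pi\circ f_\chi=\mathrm{id}$.
\item[(c)] For every $g\in\Gamma$ there is a coloring $\chi$ with $f_\chi(\pi(g))=g$.
\item[(d)] If the colors $\chi(H)$ are chosen independently and uniformly, then for each $w\in W$ the element $f_\chi(w)$ is uniformly distributed on $\pi^{-1}(w)$, and it depends on finitely many colors only.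
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The product defining $f_\chi(v)$ is a reduced expression whose type is a reduced word of $v$. If $|vs|>|v|$, a reduced word of $v$ followed by $s$ is reduced, and $f_\chi(vs)=f_\chi(v)\chi(H)$ with $H$ the wall of $vsv^{-1}$. If $|vs|<|v|$, exchanging the roles of $v$ and $vs$ gives $f_\chi(vs)=f_\chi(v)\chi(H)^{-1}$.

(b) If $w^{-1}w'\in W_T$, then $w'=ws_1\cdots s_j$ with $s_i\in T$, and (a) applied $j$ times gives $f_\chi(w)^{-1}f_\chi(w')\in\Gamma_T$. So $f_\chi$ is well defined and $1$-Lipschitz, and $\pi\circ f_\chi=\mathrm{id}$ by (a). For $x,y\in\mathbb H^n$,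
\[
d(f_\chi x,f_\chi y)\le d(x,y)=d(\pi f_\chi x,\pi f_\chi y)\le d(f_\chi x,f_\chi y).
\]

(c) Let $g=g_1\cdots g_k$ be reduced, and let $H_1,\dots,H_k$ be the walls of its type. They are distinct, so we may set $\chi(H_i)=g_i$ and color the other walls arbitrarily.

(d) Since the walls of a reduced word of $w$ are distinct, $(\chi(H_1),\dots,\chi(H_k))$ is uniform on $\prod_i\Gamma_{s_i}^*$. Apply Lemma~\ref{lem:pi}(c).
\end{proof}

The sets $g_0f_\chi(\mathbb H^n)$, $g_0\in\Gamma$, are called \emph{apartments}. Each is an isometric copy of $\mathbb H^n$.

\begin{lemma}\label{lem:proper}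
Any two points of $X$ lie in a common apartment. The pseudometric $d$ is a metric, $X$ is a proper geodesic space, and $\Gamma$ acts on $X$ properly and cocompactly by isometries. Moreover, $d(o,go)=d(o,\pi(g)o)$ for all $g\in\Gamma$, the number $\beta(R)$ of $g\in\Gamma$ with $d(o,go)\le R$ is finite, and any ball of radius $R$ in $X$ contains $go$ for at most $\beta(2R)$ elements $g$.
\end{lemma}

\begin{proof}
Let two points lie in the chambers $g$ and $g'$, and let $\chi$ satisfy $f_\chi(\pi(g^{-1}g'))=g^{-1}g'$. The apartment $gf_\chi(\mathbb H^n)$ contains both chambers. Hence distinct points are at positive distance and are joined by a geodesic, and each chamber is isometric to $P$. For $g=1$ we get $g'o=f_\chi(\pi(g')o)$, and so $d(o,g'o)=d(o,\pi(g')o)$.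

If the chamber $g$ meets the closed ball $\bar B(o,R)$, then $\pi(g)P$ meets the ball of radius $R$ about $o$ in $\mathbb H^n$, because $\pi$ is $1$-Lipschitz. This leaves finitely many values of $\pi(g)$, and finitely many $g$ by Lemma~\ref{lem:pi}(c). Thus bounded sets meet finitely many chambers, each of which is compact. It follows that closed balls are compact, that $\beta(R)<\infty$, and that the action of $\Gamma$, which is simply transitive on chambers, is proper and cocompact. Finally, if $go$ and $g'o$ lie in one ball of radius $R$, then $d(o,g^{-1}g'o)\le2R$.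
\end{proof}

\subsection{Curvature}

To speak of the ray from $o$ to a boundary point, and to see that $f_\chi$ does not distort the sphere at infinity, we show that $X$ is CAT$(-1)$. Recall that a geodesic space is CAT$(-1)$ if for every geodesic triangle, with comparison triangle in $\mathbb H^2$ having the same side lengths, any two points $p,p'$ on the sides satisfy $d(p,p')\le d(\hat p,\hat p')$, where $\hat p,\hat p'$ are the corresponding points of the comparison triangle. A triangle of $X$ need not lie in an apartment, but each side does. We fold $X$ onto the apartment containing one side, in a way that preserves distances to a chosen point of that side.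

\begin{proposition}\label{prop:cat}
The space $X$ is $\mathrm{CAT}(-1)$.
\end{proposition}

\begin{proof}
Let $A=g_0f_\chi(\mathbb H^n)$ be an apartment and $g=g_0f_\chi(w)$ one of its chambers. The map $\rho=g_0\circ f_\chi\circ w\circ\pi\circ g^{-1}\colon X\to A$ is $1$-Lipschitz and has two further properties.

\emph{It fixes $A$ pointwise.} Put $h(v)=f_\chi(w)^{-1}f_\chi(wv)$ for $v\in W$. Then $h(1)=1$, and $h(vs)\in h(v)\Gamma_s^*$ by Lemma~\ref{lem:sections}(a). If $v=s_1\cdots s_k$ is reduced, it follows that $h(v)=\gamma_1\cdots\gamma_k$ with $\gamma_i\in\Gamma_{s_i}^*$, so $\pi(h(v))=v$. A point $(g_0f_\chi(wv),x)$ of $A$ is sent successively to $(h(v),x)$, $(v,x)$, $(wv,x)$ and back to itself.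

\emph{It preserves distances to points $p$ of the chamber $g$.} Let $z$ lie in the chamber $g'$, and let $\chi'$ satisfy $f_{\chi'}(\pi(g^{-1}g'))=g^{-1}g'$. Then $g^{-1}p$ and $g^{-1}z$ lie in $f_{\chi'}(\mathbb H^n)$, on which $\pi$ is the inverse of the isometric embedding $f_{\chi'}$. The maps $w$, $f_\chi$ and $g_0$ preserve distances, so $d(\rho p,\rho z)=d(p,z)$.

For $x\ne y$ in $\mathbb H^n$, $p\in[x,y]$ and $z'\in\mathbb H^n$, we have the hyperbolic Stewart formula
\begin{equation}\label{eq:stewart}
\cosh d(z',p)\sinh d(x,y)=\cosh d(z',x)\sinh d(p,y)+\cosh d(z',y)\sinh d(x,p):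
\end{equation}
in the hyperboloid model $\sinh d(x,y)\,p=\sinh d(p,y)\,x+\sinh d(x,p)\,y$, and one takes the Lorentz product with $z'$. Now let $x\ne y$ and $z$ be points of $X$, let $A$ be an apartment containing $x$ and $y$, let $p$ be a point of the segment of $A$ from $x$ to $y$, and let $\rho$ be the folding associated with a chamber of $A$ containing $p$. Apply \eqref{eq:stewart} in $A$ with $z'=\rho z$. Since $d(\rho z,p)=d(z,p)$, $d(\rho z,x)\le d(z,x)$ and $d(\rho z,y)\le d(z,y)$, we obtain
\begin{equation}\label{eq:stewartineq}
\cosh d(z,p)\sinh d(x,y)\le\cosh d(z,x)\sinh d(p,y)+\cosh d(z,y)\sinh d(x,p).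
\end{equation}
By \eqref{eq:stewart} in the comparison triangle of $x,y,z$, this says $d(z,p)\le d(\hat z,\hat p)$.

If $z$ lies on any geodesic from $x$ to $y$ and $d(x,p)=d(x,z)$, the comparison triangle is degenerate and $\hat z=\hat p$, so $z=p$. Geodesics are therefore unique, and \eqref{eq:stewartineq} holds for every point $p$ of every geodesic segment $[x,y]$. Finally, let $p\in[x,y]$ and $p'\in[x,z]$ with $x\neq z$. Applying \eqref{eq:stewartineq} to the segment $[x,z]$ and the point $p$, then $d(p,z)\le d(\hat p,\hat z)$, then \eqref{eq:stewart} in $\mathbb H^2$, we get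
\begin{align*}
\cosh d(p,p')\sinh d(x,z)&\le\cosh d(p,x)\sinh d(p',z)+\cosh d(\hat p,\hat z)\sinh d(x,p')\\
&=\cosh d(\hat p,\hat p')\sinh d(x,z).\qedhere
\end{align*}
\end{proof}

The group $\Gamma$ also acts properly and cocompactly by isometries on the Davis realization of $\Delta$ with its usual metric. By the \v Svarc--Milnor lemma both spaces are quasi-isometric to $\Gamma$, and a quasi-isometry between proper geodesic hyperbolic spaces induces a homeomorphism of the boundaries that is quasisymmetric for visual metrics. We may therefore take $\partial\Delta=\partial X$.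

\subsection{The boundary}

A proper CAT$(-1)$ space $X$ is Gromov hyperbolic, its boundary is compact, and each $\eta\in\partial X$ is the endpoint of a unique geodesic ray $[o,\eta)$ from $o$. Let $y_u$ and $y'_u$ be the points at distance $u$ from $o$ on $[o,\eta)$ and $[o,\eta')$. By the triangle inequality, $(y_u|y'_{u'})_o$ is nondecreasing in $u$ and in $u'$, and $(\eta|\eta')_o$ is its limit as $u,u'\to\infty$. In a proper CAT$(-1)$ space,
\[
d_\infty(\eta,\eta')=e^{-(\eta|\eta')_o}
\]
is a visual metric (Bourdon, 1995). Any two visual metrics are quasisymmetrically equivalent, each being comparable to a power of the other, so $\operatorname{Confdim}(\partial\Delta)=\operatorname{Confdim}(\partial X,d_\infty)$.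

\begin{lemma}\label{lem:boundary}
\begin{enumerate}
\item[(a)] On $\partial\mathbb H^n$ we have $d_\infty(\xi,\xi')=\sin(\alpha/2)$, where $\alpha$ is the angle at $o$ between $[o,\xi)$ and $[o,\xi')$. Thus $(\partial\mathbb H^n,d_\infty)$ is the unit sphere $S^{n-1}$ with half its chordal metric.
\item[(b)] In $X$ we have $\sinh\bigl(\frac12d(y_u,y'_u)\bigr)\le\sinh(u)\,d_\infty(\eta,\eta')$ for all $u\ge0$.
\item[(c)] Each $f_\chi$ induces an isometric embedding $f_\chi\colon(\partial\mathbb H^n,d_\infty)\to(\partial X,d_\infty)$, and $f_\chi([o,\xi))=[o,f_\chi(\xi))$.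
\end{enumerate}
\end{lemma}

\begin{proof}
By the law of cosines, the third side $a$ of a hyperbolic triangle with two sides $u$ enclosing an angle $\alpha$ satisfies $\cosh a=1+\sinh^2(u)(1-\cos\alpha)$, that is, $\sinh(a/2)=\sinh(u)\sin(\alpha/2)$. Put $a_u=d(y_u,y_u')$, so that $(y_u|y'_u)_o=u-a_u/2$.

(a) If $\alpha>0$, then $a_u\to\infty$, so $\sin(\alpha/2)=\sinh(a_u/2)/\sinh(u)$ has the same limit as $e^{a_u/2-u}$.

(b) Let $U\ge u$, $U>0$, and let $\alpha_U$ be the angle at $\hat o$ of the comparison triangle of $o,y_U,y'_U$. The CAT$(-1)$ inequality gives $\sinh(a_u/2)\le\sinh(u)\sin(\alpha_U/2)$. Since $a_U/2\le U$, we have $\sin(\alpha_U/2)=\sinh(a_U/2)/\sinh(U)\le e^{a_U/2-U}$. Let $U\to\infty$.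

(c) An isometric embedding fixing $o$ sends rays from $o$ to rays from $o$ and preserves the quantities $(y_u|y'_{u'})_o$.
\end{proof}

\section{Walls of type \texorpdfstring{$s_0$}{s0} at every scale}\label{sec:cubes}

We use the upper half-space model $\mathbb H^n=\mathbb R^{n-1}\times(0,\infty)$, with coordinates such that $o=(z_0,1)$, where $z_0$ is the center of $I=[0,1]^{n-1}\subset\partial\mathbb H^n$. Recall that
\begin{equation}\label{eq:dist}
\cosh d\bigl((z,h),(z',h')\bigr)=1+\frac{|z-z'|^2+(h-h')^2}{2hh'},\qquad
\sinh\tfrac12d\bigl((z,h),(z',h)\bigr)=\frac{|z-z'|}{2h}.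
\end{equation}
A hyperplane $H$ with $\infty\notin\partial H$ is a Euclidean hemisphere, and $B(H)$ denotes the closed ball of $\mathbb R^{n-1}$ bounded by $\partial H$. A \emph{cube} is a closed cube of $\mathbb R^{n-1}$ with sides parallel to the axes. Let $\mathcal W$ be the set of $s_0$-walls.

The walls have nothing to do with the dyadic grid, and in the model of Section~\ref{sub:model} every square had a central child. The next lemma provides a substitute. Rescaling a cube to unit size moves the family $\mathcal W$ by an isometry, so we prove a statement that is uniform over all isometric images of $\mathcal W$. Up to $W$, these images form a compact family.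

\begin{lemma}\label{lem:N}
There is an integer $N\ge1$, depending only on $P$ and $s_0$, such that for every $\psi\in\operatorname{Isom}(\mathbb H^n)$ and every cube $c$ there is $H\in\psi\mathcal W$ such that $B(H)\subset\operatorname{int}c$ and $\operatorname{int}B(H)$ contains one of the $2^{(n-1)N}$ cubes of the regular subdivision of $c$.
\end{lemma}

\begin{proof}
The map $z\mapsto\lambda z+a$ sending $I$ to $c$ extends to an isometry $\Phi$ fixing $\infty$, and $B(\Phi H)=\Phi B(H)$. Replacing $\psi$ by $\Phi^{-1}\psi$, we may assume $c=I$. Let $U_N$ be the set of $\psi$ for which the conclusion holds for $I$ and $N$. Then $U_N\subset U_{N+1}$, and $U_Nw=U_N$ for $w\in W$ because $w\mathcal W=\mathcal W$. The set $U_N$ is open: if $H=\psi H_0$ works, with $H_0\in\mathcal W$, then for $\psi'$ near $\psi$ the center and radius of $B(\psi'H_0)$ are close to those of $B(H)$, and both conditions say that a compact set lies in an open set. The set $\mathcal K=\{\psi:\psi^{-1}o\in P\}$ is compact, since $P$ is compact, and every $\psi$ has $\psi w\in\mathcal K$ for some $w\in W$. If the $U_N$ cover $\operatorname{Isom}(\mathbb H^n)$,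 one of them contains $\mathcal K$ and is therefore everything. It remains to show that a given $\psi$ lies in some $U_N$.

The sets $\partial H$, $H\in\psi\mathcal W$, are countably many null sets, so there is $\xi\in\operatorname{int}I$ outside all of them. Let $x_i$ be the point at distance $i$ from $\psi o$ on the ray from $\psi o$ to $\xi$. A polytope $\psi wP$ containing $x_i$ has a face in some $H_i\in\psi\mathcal W$, so there is $y_i\in H_i$ with $d(x_i,y_i)\le\operatorname{diam}P$, and $y_i\to\xi$. No hyperplane $H$ equals $H_i$ for infinitely many $i$, since otherwise $\xi\in\partial H$. By local finiteness, $R_i=d(\psi o,H_i)\to\infty$. In the ball model centered at $\psi o$, the hyperplane $H_i$ lies on a Euclidean sphere of radius $1/\sinh R_i\to0$, and it contains $y_i\to\xi$; so $H_i\cup\partial H_i$ is eventually contained in any given neighborhood of $\xi$. For large $i$, the set $\partial H_i$ is thus a sphere contained in $\operatorname{int}I$, and its convex hull $B(H_i)$ lies in $\operatorname{int}I$. If $\sqrt{n-1}\,2^{-N}$ is less than the radius of $B(H_i)$, a cube of the subdivision containing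 the center of $B(H_i)$ lies in $\operatorname{int}B(H_i)$.

Since the statement involves all $\psi$, it does not depend on the coordinates or on $o$.
\end{proof}

Fix this $N$ and put
\[
\ell_m=2^{-Nm},\qquad k_m=\log(1/\ell_m)=mN\log2,\qquad\Lambda(t)=2^{(n-1)N}-1+b^{-t}.
\]
Let $\mathcal Q_m$ be the set of the $2^{(n-1)Nm}$ dyadic cubes of side $\ell_m$ in $I$; the \emph{children} of $c\in\mathcal Q_m$ are the $2^{(n-1)N}$ cubes of $\mathcal Q_{m+1}$ contained in $c$. To count the lifts of a cube, we attach to it a chamber that sees it at unit scale: for $c\in\mathcal Q_m$ with center $z_c$, let $p_c=(z_c,\ell_m/2)\in\mathbb H^n$ and choose $w_c\in W$ with $p_c\in w_cP$.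

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw (-0.4,0) -- (8.4,0);
\draw (0,-0.1)--(0,0.1) (2,-0.1)--(2,0.1) (4,-0.1)--(4,0.1) (6,-0.1)--(6,0.1) (8,-0.1)--(8,0.1);
\draw[thick] (7.2,0) arc (0:180:2.2);
\node at (7.0,1.75) {$H_{c_i}$};
\draw[line width=2.2pt] (4.5,0) -- (5,0);
\node at (5.2,0.2) {$c$};
\fill (4.75,0.25) circle (1.5pt);
\node at (4.95,0.6) {$p_c$};
\fill (2,3.1) circle (1.5pt);
\node at (1.7,3.1) {$o$};
\draw[dashed] (2,3.1) .. controls (3.6,2.5) and (4.6,1.4) .. (4.75,0.25);
\draw[<->] (4,-0.35) -- (6,-0.35);
\node at (5,-0.62) {$c_{i+1}=e(c_i)$};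
\draw[<->] (0,-1.0) -- (8,-1.0);
\node at (4,-1.25) {$c_i$};
\end{tikzpicture}
\caption{A vertical slice of the upper half-space, not to scale. The hemisphere $H_{c_i}$ is a wall whose boundary sphere lies inside the cube $c_i$ and surrounds the distinguished child $e(c_i)$. For every later cube $c\subset e(c_i)$, the wall separates the base point $o$ from the point $p_c$ above the center of $c$.}\label{fig:wall}
\end{figure}

\begin{lemma}\label{lem:G}
For every $\psi\in\operatorname{Isom}(\mathbb H^n)$ there is a function $G\colon\bigcup_m\mathcal Q_m\to\{0,1,2,\dots\}$ such that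
\begin{enumerate}
\item[(a)] $\sum_{c\in\mathcal Q_m}b^{-tG(c)}=\Lambda(t)^m$ for all $t\in\mathbb R$ and $m\ge0$;
\item[(b)] for each $c$, at least $G(c)$ elements of $\psi\mathcal W$ have $o$ and $p_c$ strictly on opposite sides.
\end{enumerate}
Consequently, $\sum_{c\in\mathcal Q_m}\omega(w_c)^{-t}\le\Lambda(t)^m$ for all $t\ge0$ and $m\ge0$.
\end{lemma}

\begin{proof}
For each $c$, Lemma~\ref{lem:N} provides $H_c\in\psi\mathcal W$ and a child $e(c)$ of $c$ with $e(c)\subset\operatorname{int}B(H_c)$ and $B(H_c)\subset\operatorname{int}c$. For $c\in\mathcal Q_m$ with ancestors $I=c_0\supset c_1\supset\dots\supset c_m=c$, let $G(c)$ be the number of $i<m$ with $c_{i+1}=e(c_i)$. The children of $c$ contribute $b^{-tG(c)}\Lambda(t)$ to the sum over $\mathcal Q_{m+1}$, because $G$ equals $G(c)+1$ on $e(c)$ and $G(c)$ on the others; (a) follows by induction.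

Let $i<m$ with $c_{i+1}=e(c_i)$, and let $H_{c_i}$ have center $y$ and radius $r$ (Figure~\ref{fig:wall}). Since $B(H_{c_i})\subset\operatorname{int}I$, we have $r<\frac12$, and $o$, at height $1$, lies strictly outside the hemisphere. The cube $c$ contains the closed ball of radius $\ell_m/2$ about $z_c$, and $c\subset c_{i+1}\subset\operatorname{int}B(H_{c_i})$, so $|z_c-y|+\ell_m/2<r$. Hence $|z_c-y|^2+\ell_m^2/4<r^2$, and $p_c$ lies strictly inside the hemisphere. If $i<j$ are two such indices, then $B(H_{c_j})\subset c_j\subset c_{i+1}\subset\operatorname{int}B(H_{c_i})$, so $H_{c_i}\ne H_{c_j}$. This proves (b).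

Take $\psi=\mathrm{id}$. Each polytope of the tiling lies on one side of a wall, so a wall with $o\in P$ and $p_c\in w_cP$ strictly on opposite sides separates $P$ from $w_cP$. Thus $\nu(w_c)\ge G(c)$, and \eqref{eq:omeganu} gives $\omega(w_c)^{-t}\le b^{-tG(c)}$ for $t\ge0$.
\end{proof}

For $t>0$ we have $\Lambda(t)<2^{(n-1)N}$: the weighted sum is exponentially smaller than the number of cubes, as required after Lemma~\ref{lem:holder}. The last lemma of this section locates the chambers $w_cP$.

\begin{lemma}\label{lem:geom}
There are constants $C_1,C_2,M_0$ such that for all $m\ge0$ and $c\in\mathcal Q_m$: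
\begin{enumerate}
\item[(a)] $|d(o,p_c)-k_m|\le C_1$ and $|d(o,w_co)-k_m|\le C_1$;
\item[(b)] for every $\xi\in c$, the ray $[o,\xi)$ passes within distance $C_2$ of $p_c$;
\item[(c)] at most $M_0$ cubes $c'\in\mathcal Q_m$ have $w_{c'}=w_c$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:dist}, $\cosh d(o,p_c)=1+\bigl(|z_c-z_0|^2+(1-\ell_m/2)^2\bigr)/\ell_m$. The numerator lies between $\frac14$ and $\frac{n-1}4+1$. From $\cosh d\le e^d\le2\cosh d$ and $\ell_m\le1$ we get $\frac1{4\ell_m}\le e^{d(o,p_c)}\le\frac{n+7}{2\ell_m}$. Since $p_c$ and $w_co$ both lie in $w_cP$, the constant $C_1=\log(n+7)+\operatorname{diam}P$ works.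

(b) The vertical ray from $(\xi,1)$ and the ray $[o,\xi)$ have the same endpoint. The distance between their points of parameter $u$ is a bounded convex function of $u\ge0$, hence nonincreasing, and its value $a_0$ at $u=0$ satisfies $\sinh(a_0/2)=|\xi-z_0|/2\le\sqrt{n-1}/4$. The vertical ray passes through $(\xi,\ell_m/2)$, whose distance $a_1$ to $p_c$ satisfies $\sinh(a_1/2)=|\xi-z_c|/\ell_m\le\sqrt{n-1}/2$. Both $a_0$ and $a_1$ are bounded in terms of $n$.

(c) For $c'\ne c''$ in $\mathcal Q_m$, $\sinh\frac12d(p_{c'},p_{c''})=|z_{c'}-z_{c''}|/\ell_m\ge1$. The open balls of radius $\operatorname{arsinh}1<1$ about the points $p_{c'}$ are therefore disjoint, and those with $p_{c'}\in w_cP$ lie in a ball of radius $\operatorname{diam}P+1$. Compare volumes.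
\end{proof}

\section{The main inequality and Theorem~\ref{thm:A}}\label{sec:A}

Both lower bounds come from one inequality.

\begin{proposition}\label{prop:main}
Let $\theta$ be an Ahlfors $Q$-regular metric on $\partial X$, quasisymmetrically equivalent to $d_\infty$. Then $Q\ge n-1$, and with $t=\frac1{Q-1}$ there is $\varepsilon>0$ such that
\begin{equation}\label{eq:main}
\sum_{c\in\mathcal Q_m}\omega(w_c)^{-t}\ \ge\ \varepsilon\,\ell_m^{-(n-2)(1+t)}\qquad\text{for all }m\ge0 .
\end{equation}
\end{proposition}

We need one cell of $\partial X$ for each chamber $g$ above $w_cP$. It must contain $f_\chi(c)$ for \emph{every} coloring with $f_\chi(w_c)=g$, although these sets differ from one another, and it must have $d_\infty$-diameter comparable to $\ell_m$. Shadows have both properties. Let $R_0=C_2+\operatorname{diam}P$, and for $g\in\Gamma$ let the \emph{shadow} $O(g)$ be the set of $\eta\in\partial X$ such that $[o,\eta)$ meets $\bar B(go,R_0)$. If $c\in\mathcal Q_m$ and $\xi\in c$, then $[o,\xi)$ passes within $R_0$ of $w_co$ by Lemma~\ref{lem:geom}(b). Applying $f_\chi$, which sends $w_co$ to $f_\chi(w_c)o$,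 we get
\begin{equation}\label{eq:shadow}
f_\chi(c)\subset O(f_\chi(w_c))\qquad\text{for every coloring }\chi .
\end{equation}
Let $\mathcal P_m$ be the finite set of pairs $(c,g)$ with $c\in\mathcal Q_m$ and $g\in\pi^{-1}(w_c)$.

\begin{lemma}\label{lem:shadows}
For $\theta$ and $Q$ as in Proposition~\ref{prop:main}, there is $M<\infty$ such that $\sum_{(c,g)\in\mathcal P_m}(\operatorname{diam}_\theta O(g))^Q\le M$ for all $m$.
\end{lemma}

\begin{proof}
We check the hypotheses of Lemma~\ref{lem:energy}(a) with $\ell=\ell_m$ and constants independent of $m$. Let $(c,g)\in\mathcal P_m$. By Lemmas~\ref{lem:proper} and~\ref{lem:geom}(a), $|d(o,go)-k_m|\le C_1$. By Lemma~\ref{lem:sections}(c), $g=f_\chi(w_c)$ for some $\chi$, so $O(g)\ne\emptyset$ by \eqref{eq:shadow}; choose $\eta_g\in O(g)$.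

\emph{Diameter.} If $\eta,\eta'\in O(g)$, their rays contain points $y,y'\in\bar B(go,R_0)$, and
\[
(\eta|\eta')_o\ge(y|y')_o\ge\tfrac12\bigl(2d(o,go)-2R_0-2R_0\bigr)\ge k_m-C_1-2R_0 .
\]
Hence $\operatorname{diam}_{d_\infty}O(g)\le K\ell_m$ with $K=e^{C_1+2R_0}$.

\emph{Overlap.} Let $\eta\in\partial X$ satisfy $d_\infty(\eta,\eta_g)<\ell_m=e^{-k_m}$, and let $y$ and $y'$ be the points at distance $k_m$ from $o$ on $[o,\eta)$ and $[o,\eta_g)$. Lemma~\ref{lem:boundary}(b) gives $\sinh\frac12d(y,y')\le\frac12$, so $d(y,y')\le1$. The ray $[o,\eta_g)$ contains a point $y''$ with $d(y'',go)\le R_0$; its distance to $o$ differs from $k_m$ by at most $R_0+C_1$, so $d(y',y'')\le R_0+C_1$. Thus $d(y,go)\le R_1$ with $R_1=2R_0+C_1+1$. The point $y$ depends only on $\eta$ and $m$, so at most $\beta(2R_1)$ elements $g$ are possible by Lemma~\ref{lem:proper}. Each $g$ occurs in at most $M_0$ pairs $(c,g)\in\mathcal P_m$, by Lemma~\ref{lem:geom}(c), since $w_c=\pi(g)$. We may take $M_1=M_0\beta(2R_1)$.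
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
By Lemma~\ref{lem:boundary}, $\partial X$ contains a sphere $S^{n-1}$, so $Q\ge n-1\ge2$ by the topological bound, and $t$ is well defined. Fix $m$. We apply Lemma~\ref{lem:holder} with $\mathcal Q=\mathcal Q_m$, $E_c=\pi^{-1}(w_c)$, $\omega_c=\omega(w_c)$, $\lambda(c,g)=\operatorname{diam}_\theta O(g)$ and $f(c)=f_\chi(w_c)$ for a random coloring $\chi$. By Lemma~\ref{lem:sections}(d), each $f(c)$ is uniform on $E_c$. A column is the set of cubes of $\mathcal Q_m$ with a given projection $c'$ to the first $n-2$ coordinates; there are $J=\ell_m^{-(n-2)}$ columns.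

The faces $[0,1]^{n-2}\times\{0\}$ and $[0,1]^{n-2}\times\{1\}$ of $I$ are disjoint compact subsets of $\partial\mathbb H^n$, at $d_\infty$-distance $\kappa_0>0$. Let $\kappa$ be given by Lemma~\ref{lem:energy}(b) for $(\partial X,d_\infty)$, $\theta$ and $\kappa_0$. Consider a column, made of the cubes $c_j=c'\times[(j-1)\ell_m,j\ell_m]$, $1\le j\le j_m=1/\ell_m$. Choose $x\in c'$ and put $\xi_j=(x,j\ell_m)$, so that $\xi_{j-1},\xi_j\in c_j$. For every coloring $\chi$, Lemma~\ref{lem:boundary}(c) gives $d_\infty(f_\chi\xi_0,f_\chi\xi_{j_m})\ge\kappa_0$, and then \eqref{eq:shadow} gives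
\[
\kappa\le\theta(f_\chi\xi_0,f_\chi\xi_{j_m})\le\sum_{j=1}^{j_m}\theta(f_\chi\xi_{j-1},f_\chi\xi_j)\le\sum_{j=1}^{j_m}\operatorname{diam}_\theta O(f_\chi(w_{c_j})).
\]
Lemmas~\ref{lem:holder} and~\ref{lem:shadows} now yield $\bigl(\ell_m^{-(n-2)}\kappa\bigr)^{1+t}\le M^t\sum_{c\in\mathcal Q_m}\omega(w_c)^{-t}$, which is \eqref{eq:main} with $\varepsilon=\kappa^{1+t}M^{-t}$. Neither $\kappa$ nor $M$ depends on $m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let
\begin{equation}\label{eq:phi}
\varphi(t)=2^{(n-2)N(1+t)}-\Lambda(t)=2^{(n-2)N(1+t)}-2^{(n-1)N}+1-b^{-t}.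
\end{equation}
This function is continuous and strictly increasing on $[0,\infty)$, with $\varphi(0)=2^{(n-2)N}-2^{(n-1)N}<0$ and $\varphi\bigl(\frac1{n-2}\bigr)=1-b^{-1/(n-2)}>0$, because $b\ge2$. It has a unique positive zero $t_0$, and $t_0<\frac1{n-2}$, so $1+1/t_0>n-1$.

Let $\theta$, $Q$, $t$ be as in Proposition~\ref{prop:main}. Combining \eqref{eq:main} with Lemma~\ref{lem:G}, we get $\varepsilon\le\bigl[2^{-(n-2)N(1+t)}\Lambda(t)\bigr]^m$ for all $m$. The bracket is therefore at least $1$, that is, $\varphi(t)\le0$. Hence $t\le t_0$ and $Q=1+1/t\ge1+1/t_0$. Since $t_0$ does not depend on $\theta$, the bound passes to the infimum. For $\Delta_{\mathrm{int}}$ we have $n=3$ and $b=q-1$.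
\end{proof}

\section{The critical exponent and Theorem~\ref{thm:B}}\label{sec:B}

The proof of Theorem~\ref{thm:A} counts at most one wall for every $N$ dyadic generations, and walls of one type only. The left side of \eqref{eq:main} is essentially a piece of the series \eqref{eq:series}, and comparing the two removes these losses. Lemma~\ref{lem:G} is still needed, to show that the resulting bound exceeds $n-1$.

\begin{lemma}\label{lem:delta}
The function $\delta$ is finite, nonincreasing, convex and continuous on $\mathbb R$, and $\delta(0)=n-1$.
\end{lemma}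

\begin{proof}
The polytopes $wP$ have equal volumes and disjoint interiors, and the union of those with $d(o,wo)\le R$ contains $B(o,R-\operatorname{diam}P)$ and is contained in $\bar B(o,R+\operatorname{diam}P)$. Their number is thus comparable to $e^{(n-1)R}$. Grouping terms by the integer part of $d(o,wo)$, we see that $\sum_we^{-\sigma d(o,wo)}$ converges for $\sigma>n-1$ and diverges for $\sigma<n-1$; so $\delta(0)=n-1$.

The $|w|$ walls separating $P$ from $wP$ all meet $[o,wo]$, which is covered by at most $d(o,wo)+1$ balls of radius $1$, and the number of walls meeting such a ball is bounded, by local finiteness and compactness of $P$. Since $\omega(w)\le(\max_sq_s-1)^{|w|}$, there is $A$ with $1\le\omega(w)\le e^{A(d(o,wo)+1)}$. It follows that $|\delta(t)-(n-1)|\le A|t|$, and $\delta$ is nonincreasing because $\omega\ge1$. If \eqref{eq:series} converges at $(t_1,\sigma_1)$ and $(t_2,\sigma_2)$, with terms $a_w$ and $a'_w$, then for $0\le\lambda\le1$ its terms at $\lambda(t_1,\sigma_1)+(1-\lambda)(t_2,\sigma_2)$ are $a_w^\lambda a_w'^{\,1-\lambda}\le\lambda a_w+(1-\lambda)a'_w$. So $\delta$ is convex, and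 a finite convex function on $\mathbb R$ is continuous.
\end{proof}

\begin{lemma}\label{lem:deltabound}
For $t>0$ we have $\delta(t)\le\dfrac{\log\Lambda(t)}{N\log2}<n-1$.
\end{lemma}

\begin{proof}
The series \eqref{eq:series} runs over chambers in all directions from $o$, while $I$ covers only some directions. We rotate $I$ about $o$; this is why Lemma~\ref{lem:G} allows an arbitrary $\psi$. The stabilizer of $o$ is transitive on the compact space $\partial\mathbb H^n$, so there are isometries $\psi_1,\dots,\psi_L$ fixing $o$ with $\bigcup_j\psi_j(I)=\partial\mathbb H^n$. Let $G_j$ be the function of Lemma~\ref{lem:G} for $\psi_j^{-1}$. Applying $\psi_j$, we see that at least $G_j(c)$ $s_0$-walls have $o$ and $\psi_jp_c$ strictly on opposite sides.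

Let $w\ne1$, let $m=m(w)$ be the integer with $k_m\le d(o,wo)<k_{m+1}$, let $\xi$ be the endpoint of the ray from $o$ through $wo$, and choose $j$ and $c\in\mathcal Q_m$ with $\xi\in\psi_j(c)$. By Lemma~\ref{lem:geom}(a),(b), the ray $[o,\xi)$ contains a point $y$ with $d(y,\psi_jp_c)\le C_2$ and $|d(o,y)-k_m|\le C_1+C_2$. As $wo$ lies on the same ray, $d(wo,\psi_jp_c)\le C_3$ with $C_3=C_1+2C_2+N\log2$. A wall that has $o$ and $\psi_jp_c$ strictly on opposite sides but does not separate $P$ from $wP$ has $wo$ on the side of $o$, so it meets the segment $[wo,\psi_jp_c]\subset\bar B(wo,C_3)$. There are at most $C_4$ such walls, where $C_4$ is the number of walls meeting $\bar B(o,C_3)$. Hence $\nu(w)\ge G_j(c)-C_4$. A pair $(j,c)$ arises from at most $M_3$ elements $w$, where $M_3$ is the number of $v\in W$ with $d(o,vo)\le2C_3$. By \eqref{eq:omeganu} and Lemma~\ref{lem:G}(a),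
\[
\sum_{w\ne1,\ m(w)=m}\omega(w)^{-t}\le M_3\,b^{tC_4}\sum_{j=1}^L\sum_{c\in\mathcal Q_m}b^{-tG_j(c)}=M_3\,b^{tC_4}L\,\Lambda(t)^m .
\]
Let $\sigma N\log2>\log\Lambda(t)$. Then $\sigma>0$, since $\Lambda(t)>1$, so $e^{-\sigma d(o,wo)}\le2^{-\sigma Nm(w)}$, and \eqref{eq:series} is bounded by $1$ plus a constant times $\sum_m\bigl(2^{-\sigma N}\Lambda(t)\bigr)^m<\infty$. The strict inequality follows from $\Lambda(t)<2^{(n-1)N}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{The number $t_*$.} Let $F(t)=\delta(t)-(n-2)(1+t)$. By Lemma~\ref{lem:delta}, $F$ is continuous and strictly decreasing, and $F(0)=1$. By Lemma~\ref{lem:deltabound}, $F\bigl(\frac1{n-2}\bigr)=\delta\bigl(\frac1{n-2}\bigr)-(n-1)<0$. So $F$ has a unique zero $t_*>0$, and $t_*<\frac1{n-2}$, that is, $1+1/t_*>n-1$.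

\emph{Lower bound.} Let $\theta$, $Q$, $t$ be as in Proposition~\ref{prop:main}, and let $\sigma>\delta(t)$. By Lemma~\ref{lem:geom}(a), $1\le e^{|\sigma|C_1}\ell_m^{-\sigma}e^{-\sigma d(o,w_co)}$ for $c\in\mathcal Q_m$. With Lemma~\ref{lem:geom}(c) this gives
\[
\sum_{c\in\mathcal Q_m}\omega(w_c)^{-t}\le M_0\,e^{|\sigma|C_1}\,\ell_m^{-\sigma}\sum_{w\in W}\omega(w)^{-t}e^{-\sigma d(o,wo)},
\]
and the last series converges. Comparing with \eqref{eq:main} as $m\to\infty$ gives $(n-2)(1+t)\le\sigma$. Hence $F(t)\ge0$, so $t\le t_*$ and $Q\ge1+1/t_*$. Pass to the infimum over $\theta$.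

\emph{Upper bound.} Since $\Gamma$ acts properly and cocompactly on $X$, the visual metric $d_\infty$ is Ahlfors regular, of dimension equal to the critical exponent of the series $\sum_{g\in\Gamma}e^{-\sigma d(o,go)}$ (Coornaert, 1993). By Lemmas~\ref{lem:proper} and~\ref{lem:pi}(c), this series equals $\sum_{w\in W}\omega(w)e^{-\sigma d(o,wo)}$, whose critical exponent is $\delta(-1)$.

\emph{Characterization.} If some $q_s$ is at least $3$, then $\operatorname{Confdim}(\partial\Delta)>n-1$ by the lower bound. If all $q_s$ equal $2$, then $\Gamma=W$ and $X=\mathbb H^n$. By Lemma~\ref{lem:boundary}(a), $d_\infty$ is a multiple of the chordal metric of $S^{n-1}$, which is Ahlfors $(n-1)$-regular, and the topological bound shows that the conformal dimension is $n-1$.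
\end{proof}

\begin{remark}
The lower bound of Theorem~\ref{thm:B} is at least as good as that of Theorem~\ref{thm:A}: Lemma~\ref{lem:deltabound} and $\varphi(t_0)=0$ give $\delta(t_0)\le(n-2)(1+t_0)$, so $F(t_0)\le0$ and $t_*\le t_0$.
\end{remark}

\section{The role of the hypotheses}\label{sec:hyp}

Right angles give the model (F3) and the normal form (F4), and they make $f_\chi(w)$ independent of the reduced word. Compactness of $P$ gives the cocompact action and the uniform $N$ of Lemma~\ref{lem:N}. Finiteness of the $q_s$ makes $X$ proper and allows uniform random colors. In the proof of Theorem~\ref{thm:A}, the inequality $b\geq2$ enters only through $\varphi\bigl(\frac1{n-2}\bigr)>0$; for $b=1$ the zero of $\varphi$ is $\frac1{n-2}$, and one recovers the topological bound. For $n=2$ the function \eqref{eq:phi} would be $2-2^N-b^{-t}$, which is negative for all $t$, so the count of Lemma~\ref{lem:G} would give no information.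

The assumption that all panels of a given type have the same thickness gives Lemma~\ref{lem:pi}(c): every $s_0$-wall crossed multiplies the number of lifts by $b$. Without it the last assertion of Theorem~\ref{thm:B} is false.

\begin{example}\label{ex:three}
Let $q_{s_0}=3$ and $q_s=2$ for $s\ne s_0$. Let $\gamma$ generate $\Gamma_{s_0}$, and let $\chi$ give the color $\gamma$ to every $s_0$-wall; the other colors are forced. Let $W^-=\{v\in W:|s_0v|>|v|\}$, so that $W$ is the disjoint union of $W^-$ and $s_0W^-$, the sets of chambers on the two sides of the wall of $s_0$. Since colors depend only on types, $f_\chi(s_0v)=\gamma f_\chi(v)$ for $v\in W^-$. With $Y=f_\chi(W^-)$, the apartment $A=f_\chi(\mathbb H^n)$ has chamber set $Y\cup\gamma Y$, and $\gamma A$, $\gamma^2A$ have chamber sets $\gamma Y\cup\gamma^2Y$ and $\gamma^2Y\cup Y$. Thus $X'=A\cup\gamma A\cup\gamma^2A$ consists of three half-spaces glued along a wall, and any two chambers of $\mathcal C'=Y\cup\gamma Y\cup\gamma^2Y$ lie in one of the three apartments.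

The set $\mathcal C'$, with the panels and the $W$-distance induced from $\Delta$, is a building. Each chamber lies in an apartment of $X'$, so panels have at least two elements. A gallery in $\mathcal C'$ is a gallery in $\Delta$. Conversely, in an apartment $g_0f_\chi(\mathbb H^n)$ of $X'$, Lemma~\ref{lem:sections}(a) joins $g_0f_\chi(w)$ to $g_0f_\chi(w')$ by a gallery of type any reduced word of $w^{-1}w'$, which is therefore their $W$-distance. All panels have thickness at most $3$, and $\{1,\gamma,\gamma^2\}$ has thickness $3$.

The closed subset $X'$ is convex in $X$, hence proper and CAT$(-1)$. Take a base point $p\in P_{s_0}$; it is fixed by $\gamma$ and lies in the three apartments. A ray from $p$ in $X'$ has points arbitrarily far out in one of them, and so lies in it by convexity. Hence $\partial X'$ is a union of three spheres, on each of which $e^{-(\cdot|\cdot)_p}$ is half the chordal metric by Lemma~\ref{lem:boundary}(a). Let $\mu$ be the sum of their round measures. A ball of radius $r\le1$ contains a ball of radius $r$ of one sphere and meets each sphere in a set of diameter at most $2r$, so its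 measure is comparable to $r^{n-1}$. With the topological bound, $\operatorname{Confdim}(\partial X')=n-1$. Here each fiber of $\pi$ in $\mathcal C'$ has at most two elements: the branching is bounded, and Lemma~\ref{lem:holder} gives nothing beyond $n-1$.
\end{example}

\begin{thebibliography}{9}

\bibitem{Clais}
Antoine Clais, \emph{Propri\'et\'es combinatoires du bord d'un groupe hyperbolique}, arXiv:1603.01023 (2016).

\end{thebibliography}
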